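\title{A sharp degree inequality for circle maps and the Lyapunov exponent of exterior planar domains}

\begin{abstract}
The Lyapunov exponent $\Lambda(D)$ of a smooth planar domain $D$ is the sum of the total curvature of $\partial D$ and of the integral of $\log\bigl(1/|\cos\angle(\mathbf n(x),\mathbf n(y))|\bigr)$ against the boundary Poisson kernel, where $\mathbf n$ is the unit normal. We prove a conjecture of Burdzy, Chen and Jones: if $D$ is the exterior of a bounded simply connected domain with smooth boundary, then $\Lambda(D)\ge0$, with equality exactly for discs and ellipses. The result follows from a sharp inequality for $C^1$ maps $u$ of the circle to itself: a conformally invariant logarithmic energy of $u$ is at least $\pi|\deg u|$, and the extremal maps of nonzero degree are the finite Blaschke products and their conjugates. The proof slices the energy into interactions between the colors of a four-colored circle and bounds each slice by an area. As a by-product, $\Lambda(D)\ge4\pi$ for bounded simply connected $D$, and the equality cases are determined.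
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The exponent $\Lambda(D)$}
Let $D\subset\mathbb R^2=\mathbb C$ be a domain with smooth boundary. For $x\in\partial D$ let $\mathbf n(x)$ be the unit inward normal, and let $\kappa(x)$ be the signed curvature of $\partial D$, positive where $D$ is locally convex; thus $\kappa\equiv-1$ for the exterior of the unit disc. For $x\ne y$ in $\partial D$ let $H(x,y)=H_D(x,y)$ be the \emph{boundary Poisson kernel}, that is, the inward normal derivative at $x$ of the Poisson kernel of $D$ with pole $y$, taken with respect to arclength. It is the density of the Brownian excursion law in $D$. We use two of its properties. For the unit disc and for its exterior,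
\begin{equation}\label{eq:Hdisc}
H(x,y)=\frac1{\pi|x-y|^2},
\end{equation}
and $H$ is conformally covariant:
\begin{equation}\label{eq:Hcov}
H_{g(D)}(g(x),g(y))\,|g'(x)|\,|g'(y)|=H_D(x,y).
\end{equation}
The \emph{Lyapunov exponent} of $D$ is
\begin{equation}\label{eq:Lambda}
\Lambda(D)=\int_{\partial D}\int_{\partial D}\log\frac1{|\cos\angle(\mathbf n(x),\mathbf n(y))|}\,H(x,y)\,|dx|\,|dy|+\int_{\partial D}\kappa(x)\,|dx| ,
\end{equation}
where $|dx|,|dy|$ denote arclength. The name comes from synchronous couplings, that is, pairs of reflected Brownian motions in $D$ driven by the same Brownian motion: for bounded $D$, if $\Lambda(D)>0$ then the two processes approach each other exponentially fast, with rate $\Lambda(D)/(2|D|)$.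

The number $|\cos\angle(\mathbf n(x),\mathbf n(y))|$ is the factor by which the orthogonal projection from the tangent line at $x$ to the tangent line at $y$ shortens vectors, so the first term of \eqref{eq:Lambda} adds up a logarithmic contraction over pairs of boundary points, weighted by $H$. The second term is the total curvature. Both terms are unchanged by similarities. The double integrand is nonnegative, so $\Lambda(D)$ is always defined, and the value $+\infty$ is allowed; it occurs, for instance, for the inside and the outside of a square with rounded corners, where the cosine vanishes on a set of positive measure.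

Throughout, \emph{smooth} means $C^\infty$ (the class $C^{2,\alpha}$ suffices). A bounded simply connected domain with smooth boundary is the inside of a smooth Jordan curve, and its \emph{exterior} is the complement of its closure. For the inside of such a curve the total curvature is $2\pi$, so $\Lambda>0$ for free. For the exterior it is $-2\pi$, and the sign of $\Lambda$ depends on whether the double integral makes up for it.

\begin{example}\label{ex:disc}
Integration by parts, with vanishing boundary terms, gives
\begin{equation}\label{eq:integral}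
\int_0^{\pi/2}\frac{-\log\cos x}{\sin^2x}\,dx=\Bigl[\cot x\,\log\cos x\Bigr]_0^{\pi/2}+\int_0^{\pi/2}\cot x\tan x\,dx=\frac\pi2 .
\end{equation}
On the unit circle the normals at $e^{is}$ and $e^{it}$ make the angle $\alpha=s-t$, and $|e^{is}-e^{it}|^2=4\sin^2(\alpha/2)$. By \eqref{eq:Hdisc}, for the disc and for its exterior the double integral in \eqref{eq:Lambda} equals
\[
2\pi\int_0^{2\pi}\frac{-\log|\cos\alpha|}{4\pi\sin^2(\alpha/2)}\,d\alpha
=\frac12\int_0^{\pi}\bigl(-\log|\cos\alpha|\bigr)\frac{4}{\sin^2\alpha}\,d\alpha=2\pi ,
\]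
where we added the contributions of $\alpha$ and $\alpha+\pi$ using $\sin^{-2}(\alpha/2)+\cos^{-2}(\alpha/2)=4\sin^{-2}\alpha$. Hence $\Lambda=4\pi$ for a disc and $\Lambda=0$ for its exterior.
\end{example}

So the two terms cancel exactly for the exterior of a disc. It is known that $\Lambda(D)=0$ also for the exterior of an ellipse, and that $\Lambda(D)>0$ for the exteriors of some convex smooth domains, for example those with approximate corners. Burdzy, Chen and Jones \cite[Conjecture~2.5]{BCJ} conjectured that, for $D$ the exterior of a simply connected domain, (i) $\Lambda(D)\ge0$, and (ii) if $\Lambda(D)=0$ then $D^c$ is a disc or an ellipse. We prove both parts.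

\begin{theorem}\label{thm:exterior}
If $D$ is the exterior of a bounded simply connected domain with smooth boundary, then $\Lambda(D)\ge0$, and $\Lambda(D)=0$ if and only if $D^c$ is a disc or an ellipse.
\end{theorem}

The same argument gives the sharp bound on the other side of the curve.

\begin{theorem}\label{thm:interior}
If $D$ is a bounded simply connected domain with smooth boundary, then $\Lambda(D)\ge4\pi$. Equality holds if and only if $D$ is, up to a similarity, a disc or one of the ovals
\[
\bigl\{x+iy:\ |y|<\tfrac\pi2,\ \cos y>\lambda\cosh x\bigr\},\qquad 0<\lambda<1 .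
\]
\end{theorem}

\subsection{An inequality for circle maps}
Let $\mathbb T$ be the unit circle, $\mathbb D$ the unit disc, $\mathbb H$ the upper half plane, and
\[
K(\alpha)=\frac1{4\pi\sin^2(\alpha/2)},\qquad\text{so that}\qquad K(s-t)=\frac1{\pi|e^{is}-e^{it}|^2}.
\]
For $u\in C^1(\mathbb T,\mathbb T)$, writing $u(s)$ for $u(e^{is})$, put
\[
\Psi(u)=\int_0^{2\pi}\!\!\int_0^{2\pi}\log\frac{2}{|u(s)+u(t)|}\,K(s-t)\,ds\,dt\ \in[0,\infty].
\]
The logarithm vanishes when $u(s)=u(t)$ and is infinite when $u(s)=-u(t)$; near the diagonal it is $O(|s-t|^2)$, which offsets the singularity of $K$. The \emph{degree} of $u$ is the total change of $\arg u$ along $\mathbb T$, divided by $2\pi$. A \emph{Blaschke product of degree $d\ge1$} is a function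
\[
b(z)=\nu\prod_{j=1}^d\frac{z-a_j}{1-\bar a_jz},\qquad |\nu|=1,\quad |a_j|<1 .
\]

\begin{theorem}\label{thm:circle}
If $u\in C^1(\mathbb T,\mathbb T)$ has degree $d$, then $\Psi(u)\ge\pi|d|$. If $d\ne0$, equality holds if and only if $u$ or $\bar u$ is the restriction to $\mathbb T$ of a Blaschke product of degree $|d|$.
\end{theorem}

For $d=0$ there is nothing to prove, and $\Psi(\bar u)=\Psi(u)$ while $\deg\bar u=-d$. So we may assume $d>0$, and then only $u$ itself can be a Blaschke product.

A quadratic model explains why Blaschke products should be extremal. For $\zeta,\eta\in\mathbb T$ we have $|\zeta+\eta|^2+|\zeta-\eta|^2=4$, hence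
\[
\log\frac2{|\zeta+\eta|}=-\frac12\log\Bigl(1-\frac{|\zeta-\eta|^2}4\Bigr)\ge\frac{|\zeta-\eta|^2}8 .
\]
Let $\hat u_n$ be the Fourier coefficients of $u$. Parseval's identity and $\int_0^{2\pi}\sin^2(n\alpha/2)\sin^{-2}(\alpha/2)\,d\alpha=2\pi|n|$ give
\[
\iint|u(s)-u(t)|^2K(s-t)\,ds\,dt=4\pi\sum_n|n|\,|\hat u_n|^2\ \ge\ 4\pi\sum_n n\,|\hat u_n|^2=4\pi d ,
\]
because $d=\frac1{2\pi i}\int\bar u\,u'\,ds$. Equality holds exactly when $u$ has no negative frequencies, that is, when $u$ is a Blaschke product (fact (B3) below). The quantity $\sum|n||\hat u_n|^2$ is $\frac1{2\pi}$ times the Dirichlet energy of the harmonic extension of $u$, and the bound says that energy dominates area. But this yields only $\Psi(u)\ge\pi d/2$, half of what is needed. The proof of Theorem~\ref{thm:circle} recovers an ``energy dominates area'' argument for the logarithm itself.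

The paper is organized along the proof. Section~\ref{sec:reduction} deduces Theorems~\ref{thm:exterior} and~\ref{thm:interior} from the case $d=2$ of Theorem~\ref{thm:circle}. Section~\ref{sec:slicing} writes $\Psi(u)$ as an average of interactions between opposite colors of four-colored circles, settles by hand the case of four arcs, where everything reduces to Ptolemy's identity, and states the general inequality for colorings, Proposition~\ref{prop:coloring}. Section~\ref{sec:coloring} proves that proposition, and Section~\ref{sec:rigidity} treats the case of equality in Theorem~\ref{thm:circle}.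

\section{From domains to circle maps of degree two}\label{sec:reduction}

We first record the facts about a Blaschke product $b$ of degree $d$ that are used in the paper.
\begin{itemize}
\item[(B1)] $b$ is a rational function of degree $d$ with $|b|<1$ in $\mathbb D$, $|b|=1$ on $\mathbb T$ and $|b|>1$ outside $\overline{\mathbb D}$. So preimages of points of $\mathbb T$ lie on $\mathbb T$, and all but finitely many points of $\mathbb D$ have exactly $d$ preimages in $\mathbb D$.
\item[(B2)] On $\mathbb T$ we have $zb'(z)/b(z)=\sum_j(1-|a_j|^2)/|z-a_j|^2>0$. So $b'\ne0$ on $\mathbb T$, the map $b|_{\mathbb T}$ is a local homeomorphism of degree $d$, and every point of $\mathbb T$ has exactly $d$ preimages.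
\item[(B3)] A holomorphic map $b:\mathbb D\to\mathbb D$ with $|b(z)|\to1$ as $|z|\to1$ is a Blaschke product. Indeed, it has finitely many zeros; its quotient by the Blaschke product with the same zeros has no zeros and modulus tending to $1$, so it is a unimodular constant by the maximum principle applied to it and to its reciprocal.
\end{itemize}

The cosine in \eqref{eq:Lambda} enters through its modulus, so it depends only on the lines spanned by the normals. A line spanned by a unit complex number $\mathbf n$ is encoded by $\mathbf n^2$, and this is the circle map to which Theorem~\ref{thm:circle} will be applied. Let $\mathbb D^*=\{|z|>1\}$.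

\begin{lemma}\label{lem:reduction}
Let $D$ be either \textup{(a)} a bounded simply connected domain with smooth boundary, with a conformal map $f:\mathbb D\to D$, or \textup{(b)} the exterior of such a domain, with a conformal map $f:\mathbb D^*\to D$, $f(\infty)=\infty$. Then $f$ extends smoothly to $\mathbb T$ with $f'\ne0$, in case \textup{(b)} $f'(\infty)\in\mathbb C\setminus\{0\}$, the map
\[
u(z)=z^2f'(z)\big/\overline{f'(z)},\qquad z\in\mathbb T,
\]
belongs to $C^1(\mathbb T,\mathbb T)$ and has degree $2$, and
\[
\Lambda(D)=\Psi(u)+2\pi\ \text{ in case \textup{(a)}},\qquad \Lambda(D)=\Psi(u)-2\pi\ \text{ in case \textup{(b)}}.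
\]
\end{lemma}

\begin{proof}
The Kellogg--Warschawski theorem states that a conformal map of $\mathbb D$ onto the inside of a Jordan curve of class $C^{m,\alpha}$, $m\ge1$, $0<\alpha<1$, extends to $\overline{\mathbb D}$ as a $C^{m,\alpha}$ map with nonvanishing derivative. In case (a) we apply it to $f$. In case (b) we apply it to $g(\zeta)=1/(f(1/\zeta)-x_0)$ with $x_0$ an interior point of $D^c$; here $f'(\infty)=1/g'(0)$. With $m\ge2$ we get $u\in C^1$; this is the only use of the smoothness of $\partial D$.

The function $f'$ is continuous and has no zeros on $\overline{\mathbb D}$, respectively on $\{|z|\ge1\}\cup\{\infty\}$, so $f'|_{\mathbb T}$ has winding number $0$ about the origin and $\deg u=2$. At $x=f(z)$, $z=e^{is}$, the inward normal is $\mathbf n=\mp zf'(z)/|f'(z)|$, with the upper sign in case (a), so $\mathbf n^2=u(s)$. For unit complex numbers $\mathbf n,\mathbf m$, multiplying by $\mathbf n\mathbf m$ shows that $|\operatorname{Re}\mathbf n\bar{\mathbf m}|=\frac12|\mathbf n\bar{\mathbf m}+\bar{\mathbf n}\mathbf m|=\frac12|\mathbf n^2+\mathbf m^2|$.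 Hence for $y=f(e^{it})$
\[
|\cos\angle(\mathbf n(x),\mathbf n(y))|=\tfrac12|u(s)+u(t)| .
\]
By \eqref{eq:Hdisc} and \eqref{eq:Hcov}, $H_D(x,y)\,|dx|\,|dy|=K(s-t)\,ds\,dt$, so the double integral in \eqref{eq:Lambda} is $\Psi(u)$. Finally, the tangent vector $izf'(z)$ of the curve $s\mapsto f(e^{is})$ has total change of argument $2\pi$. The domain $D$ lies to the left of this curve in case (a) and to the right in case (b), so $\int\kappa=2\pi$, respectively $-2\pi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exterior}, assuming Theorem~\ref{thm:circle}]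
By Lemma~\ref{lem:reduction} and Theorem~\ref{thm:circle} with $d=2$, we have $\Lambda(D)=\Psi(u)-2\pi\ge0$, with equality if and only if
\begin{equation}\label{eq:blaschke2}
u=e^{2i\gamma}\,\frac{z-a_1}{1-\bar a_1z}\cdot\frac{z-a_2}{1-\bar a_2z}\quad\text{on }\mathbb T,\qquad\text{for some }\gamma\in\mathbb R,\ |a_1|,|a_2|<1 .
\end{equation}
Suppose that \eqref{eq:blaschke2} holds, and let $\chi(z)=(1-a_1/z)(1-a_2/z)$, which is holomorphic and has no zeros on $|z|\ge1$, including $\infty$. On $\mathbb T$ we have $z-a_j=z(1-a_j/z)$ and $1-\bar a_jz=\overline{1-a_j/z}$, so \eqref{eq:blaschke2} reads $f'/\overline{f'}=e^{2i\gamma}\chi/\bar\chi$. This says that $e^{-i\gamma}f'/\chi$ is real on $\mathbb T$. This function is holomorphic in $\mathbb D^*\cup\{\infty\}$ and continuous up to $\mathbb T$, so its imaginary part vanishes by the maximum principle, and it is constant: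
\[
f'(z)=c\Bigl(1-\frac{a_1+a_2}{z}+\frac{a_1a_2}{z^2}\Bigr),\qquad c\ne0 .
\]
Since $f$ is single-valued, $\int_{|z|=2}f'\,dz=0$, which forces $a_1+a_2=0$. Thus $f(z)=c\,(z+a_1^2/z)+c'$. With $a_1=\varrho e^{i\beta}$, $0\le\varrho<1$, and $z=e^{i\beta}w$ we get $f=c\,e^{i\beta}(w+\varrho^2/w)+c'$. For $w=e^{it}$, $w+\varrho^2/w=(1+\varrho^2)\cos t+i(1-\varrho^2)\sin t$, so $\partial D=f(\mathbb T)$ is an ellipse with semi-axes $|c|(1\pm\varrho^2)$, a circle if $\varrho=0$.

Conversely, $(1-\varrho^2)/(1+\varrho^2)$ takes all values in $(0,1]$, so every circle and ellipse is, up to a similarity, the image of $\mathbb T$ under some $f(w)=w+\varrho^2/w$, $0\le\varrho<1$. This map is injective on $|w|\ge1$, because $f(w_1)-f(w_2)=(w_1-w_2)(1-\varrho^2/(w_1w_2))$. So $f(\mathbb D^*)$ is an unbounded connected open set that misses the ellipse, and its boundary lies on the ellipse since $f(\infty)=\infty$; hence it is the exterior. Here $f'=(1-\varrho/w)(1+\varrho/w)$, so \eqref{eq:blaschke2} holds with $\gamma=0$, $a_1=-a_2=\varrho$, and $\Lambda(D)=0$.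
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:interior}, assuming Theorem~\ref{thm:circle}]
Now $\Lambda(D)=\Psi(u)+2\pi\ge4\pi$, with equality if and only if \eqref{eq:blaschke2} holds. With $\chi(z)=(1-\bar a_1z)(1-\bar a_2z)$, the right side of \eqref{eq:blaschke2} equals $e^{2i\gamma}z^2\bar\chi/\chi$ on $\mathbb T$. So \eqref{eq:blaschke2} says that $e^{-i\gamma}f'\chi$ is real on $\mathbb T$, and this function, being holomorphic in $\mathbb D$ and continuous on $\overline{\mathbb D}$, is then constant. Thus equality holds if and only if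
\begin{equation}\label{eq:interiorf}
f'(z)=\frac{c}{(1-\bar a_1z)(1-\bar a_2z)}\qquad\text{for some }c\neq0,\ |a_1|,|a_2|<1 .
\end{equation}
The right side has no poles in $\overline{\mathbb D}$, so this time there is no residue condition. If $a_1=a_2$, then $f$ is a M\"obius map without pole in $\overline{\mathbb D}$, and $D$ is a disc. If $a_1\ne a_2$, then
\[
f(z)=\frac{c}{\bar a_2-\bar a_1}\,\log\frac{1-\bar a_1z}{1-\bar a_2z}+c' .
\]
The M\"obius map inside the logarithm has its zero and its pole outside $\overline{\mathbb D}$, so it sends $\mathbb D$ onto a disc whose closure omits $0$, that is, onto $w_0\{|w-1|<\varrho\}$ with $w_0\ne0$, $0<\varrho<1$. The factor $w_0$ only translates the logarithm. Up to a similarity, therefore, $D=\log\{|w-1|<\varrho\}$. Put $w=e^{x+iy}$ with $|y|<\pi/2$, which is possible since the disc lies in the right half plane. The condition $|w-1|^2<\varrho^2$ becomes $2\cos y>e^x+(1-\varrho^2)e^{-x}$. With $\lambda=\sqrt{1-\varrho^2}=e^{x_0}$ the right side is $2\lambda\cosh(x-x_0)$, so $D$ is a translate of the oval with parameter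 $\lambda$.

Conversely, a disc satisfies \eqref{eq:interiorf} with $a_1=a_2=0$, and for each $\varrho\in(0,1)$ the map $f(z)=\log(1+\varrho z)$ has $f'=\varrho/(1+\varrho z)$, which is \eqref{eq:interiorf} with $a_1=-\varrho$, $a_2=0$.
\end{proof}

\section{Slicing $\Psi$ into four-colored circles}\label{sec:slicing}

\subsection{The slicing formula}
The logarithm in $\Psi$ is not a quadratic expression in $u$. We write it as a superposition of products of indicator functions of opposite arcs. Each piece of $\Psi(u)$ is then an interaction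
\[
\mathcal K(A,B)=\int_A\int_BK(s-t)\,ds\,dt
\]
between two Borel subsets of $\mathbb T$. It is finite if $\bar A\cap\bar B=\emptyset$, and it is bilinear in the indicator functions, so it can be expressed through harmonic functions.

For $\ell\in(0,\pi)$ the \emph{standard arcs} $I_0,I_1,I_2,I_3$ are the open arcs of $\mathbb T$ centered at $1,i,-1,-i$, of lengths $\ell,\pi-\ell,\ell,\pi-\ell$. Indices are taken modulo $4$. The common endpoint of $I_k$ and $I_{k+1}$ is denoted by $v_k$, so that
\[
v_0=e^{i\ell/2},\quad v_1=-e^{-i\ell/2},\quad v_2=-v_0,\quad v_3=-v_1 .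
\]
The parameter $a\in(0,1)$ is always tied to $\ell$ by $a=\cos^2(\ell/2)$, and
\[
h(a)=-a\log a-(1-a)\log(1-a).
\]
For $u\in C^1(\mathbb T,\mathbb T)$, $\ell\in(0,\pi)$ and $\theta\in\mathbb R$ let
\[
X_u(\ell,\theta)=\mathcal K\bigl(u^{-1}(e^{i\theta}I_0),u^{-1}(e^{i\theta}I_2)\bigr),\qquad
Y_u(\ell,\theta)=\mathcal K\bigl(u^{-1}(e^{i\theta}I_1),u^{-1}(e^{i\theta}I_3)\bigr).
\]

\begin{lemma}\label{lem:slicing}
For every $u\in C^1(\mathbb T,\mathbb T)$,
\begin{equation}\label{eq:slicing}
\Psi(u)=\frac12\int_0^\pi\!\!\int_0^{2\pi}\frac{a\,X_u(\ell,\theta)+(1-a)\,Y_u(\ell,\theta)}{\sin^2\ell}\,d\theta\,d\ell .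
\end{equation}
\end{lemma}

\begin{proof}
Let $\zeta,\eta\in\mathbb T$, and let $\beta\in[0,\pi]$ be the angular distance between $\zeta$ and $-\eta$, so that $|\zeta+\eta|=2\sin(\beta/2)$. The set of $\theta$ with $\zeta\in e^{i\theta}I_0$ and the set of $\theta$ with $\eta\in e^{i\theta}I_2=-e^{i\theta}I_0$ are arcs of length $\ell$ whose centers are at distance $\beta$. Since $\ell<\pi\le2\pi-\beta$, they overlap on one side only, and their intersection has length $(\ell-\beta)_+$. The function $G(\beta)=-\log\sin(\beta/2)$ satisfies $G(\pi)=G'(\pi)=0$ and $G''(\ell)=1/(4\sin^2(\ell/2))$, so Taylor's formula at $\pi$ gives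
\[
\log\frac2{|\zeta+\eta|}=G(\beta)=\int_0^\pi(\ell-\beta)_+\,\frac{d\ell}{4\sin^2(\ell/2)} ;
\]
for $\beta=0$ both sides are $+\infty$. Put $\zeta=u(s)$, $\eta=u(t)$ and integrate against $K(s-t)\,ds\,dt$. By Tonelli's theorem,
\[
\Psi(u)=\int_0^\pi\frac{d\ell}{4\sin^2(\ell/2)}\int_0^{2\pi}X_u(\ell,\theta)\,d\theta
=\int_0^\pi\frac{d\ell}{4\cos^2(\ell/2)}\int_0^{2\pi}Y_u(\ell,\theta)\,d\theta ,
\]
where the second form comes from the substitution $(\ell,\theta)\to(\pi-\ell,\theta+\frac\pi2)$ and the identity $X_u(\pi-\ell,\theta+\frac\pi2)=Y_u(\ell,\theta)$. Average the two forms and use $1/(4\sin^2(\ell/2))=a/\sin^2\ell$ and $1/(4\cos^2(\ell/2))=(1-a)/\sin^2\ell$.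
\end{proof}

The two terms of $h$ are exchanged by $\ell\to\pi-\ell$, so \eqref{eq:integral} with $x=\ell/2$ gives
\[
\int_0^\pi\frac{h(\cos^2\frac\ell2)}{\sin^2\ell}\,d\ell=2\int_0^\pi\frac{-\log\cos^2\frac\ell2}{4\sin^2\frac\ell2}\,d\ell=2\int_0^{\pi/2}\frac{-\log\cos x}{\sin^2x}\,dx=\pi .
\]
Subtracting $\frac12\cdot2\pi\cdot\frac d\pi\cdot\pi=\pi d$ from \eqref{eq:slicing}, we obtain
\begin{equation}\label{eq:deficit}
\Psi(u)-\pi d=\frac12\int_0^\pi\!\!\int_0^{2\pi}\Bigl(a\,X_u+(1-a)\,Y_u-\frac{d\,h(a)}\pi\Bigr)\frac{d\theta\,d\ell}{\sin^2\ell}.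
\end{equation}
We shall prove that the bracket is nonnegative for almost every $(\ell,\theta)$. The simplest case shows where $h$ comes from and why $X_u$ has to be paired with $Y_u$.

\subsection{Four arcs: Ptolemy's identity}\label{ss:four}
A M\"obius map $m$ satisfies $|m(z)-m(w)|^2=|m'(z)||m'(w)||z-w|^2$. Hence it preserves the measure $|dz||dw|/|z-w|^2$ on pairs of boundary points, and it preserves every quotient of products of distances in which each point occurs once in the numerator and once in the denominator.

\begin{lemma}\label{lem:ptolemy}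
Let $z_1,z_2,z_3,z_4$ be distinct points of $\mathbb T$ in counterclockwise order, and let $A_0,A_1,A_2,A_3$ be the open arcs from $z_1$ to $z_2$, $z_2$ to $z_3$, $z_3$ to $z_4$, $z_4$ to $z_1$. Then $X=\mathcal K(A_0,A_2)$ and $Y=\mathcal K(A_1,A_3)$ satisfy
\[
e^{-\pi X}=\frac{|z_2-z_3||z_4-z_1|}{|z_1-z_3||z_2-z_4|},\qquad
e^{-\pi Y}=\frac{|z_1-z_2||z_3-z_4|}{|z_1-z_3||z_2-z_4|},\qquad
e^{-\pi X}+e^{-\pi Y}=1 .
\]
\end{lemma}

\begin{proof}
A M\"obius map from $\mathbb D$ onto $\mathbb H$ that sends a point of $A_3$ to $\infty$ sends $z_1,\dots,z_4$ to real points $p_1<p_2<p_3<p_4$. Then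
\[
\pi X=\int_{p_1}^{p_2}\!\!\int_{p_3}^{p_4}\frac{dy\,dx}{(y-x)^2}=\int_{p_1}^{p_2}\Bigl(\frac1{p_3-x}-\frac1{p_4-x}\Bigr)dx=\log\frac{(p_3-p_1)(p_4-p_2)}{(p_3-p_2)(p_4-p_1)} ,
\]
which is the first formula. The second follows by shifting all indices by one. The third is Ptolemy's identity, which on the line reads $(p_3-p_1)(p_4-p_2)=(p_2-p_1)(p_4-p_3)+(p_3-p_2)(p_4-p_1)$.
\end{proof}

So $X$ alone can be as small as we like, but then $Y$ is large. With $x=e^{-\pi X}\in(0,1)$,
\begin{equation}\label{eq:gibbs}
\pi\bigl(aX+(1-a)Y\bigr)=-a\log x-(1-a)\log(1-x)\ \ge\ h(a),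
\end{equation}
since the middle term is strictly convex in $x$ with derivative vanishing at $x=a$. Equality holds exactly when $x=a$. This is the case of the standard arcs: their endpoints form a rectangle whose sides are the chords of $I_0,I_2$, of length $2\sin\frac\ell2$, and the chords of $I_1,I_3$, of length $2\cos\frac\ell2$, and whose diagonals have length $2$. Hence
\begin{equation}\label{eq:standardXY}
X_*:=\mathcal K(I_0,I_2)=-\frac1\pi\log a,\qquad Y_*:=\mathcal K(I_1,I_3)=-\frac1\pi\log(1-a).
\end{equation}

If $u$ is an orientation-preserving diffeomorphism of $\mathbb T$, then $d=1$ and the sets $u^{-1}(e^{i\theta}I_k)$ are four consecutive arcs, so \eqref{eq:deficit} and \eqref{eq:gibbs} give $\Psi(u)\ge\pi$. This does not reach Theorem~\ref{thm:exterior}: even when the curvature of $\partial D$ has no zeros, $u=\mathbf n^2$ covers the circle twice and the preimages form eight arcs. There is then no closed formula linking $X$ and $Y$, and an inequality has to take the place of Ptolemy's identity.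

\subsection{Colorings and their degree}
Let $S=\{Q+iR:|Q|+|R|\le1\}$ be the closed square with vertices $1,i,-1,-i$, and let $S^\circ$ be its interior.

\begin{definition}\label{def:coloring}
A \emph{coloring} consists of a finite nonempty set $J\subset\mathbb T$ and a label in $\mathbb Z/4\mathbb Z$ for each component of $\mathbb T\setminus J$, such that the labels on the two sides of each $j\in J$ differ by $\pm1$. We write $A_k$ for the union of the arcs with label $k$, and $J_k$ for the set of points of $J$ at which the labels $k$ and $k+1$ meet. Let $\varepsilon(j)=\pm1$ be the change of the label as $j$ is crossed counterclockwise. The \emph{degree} of the coloring is $d=\frac14\sum_{j\in J}\varepsilon(j)$.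
\end{definition}

For example, six arcs labeled $0,1,2,1,2,3$ in counterclockwise order form a coloring of degree $1$. The standard arcs, with label $k$ on $I_k$, form the \emph{standard coloring}, of degree $1$.

The degree is a winding number. Run once counterclockwise around $\mathbb T$, assign to the label $k$ the vertex $i^k$, and join consecutive vertices by edges of $S$. This gives a closed polygon $\Gamma$ in $\partial S$. Along the edge that corresponds to $j$ the argument changes by $\varepsilon(j)\pi/2$, so $\Gamma$ winds $d$ times about $0$, and hence about every point of $S^\circ$. If a label did not occur, $\Gamma$ would miss a vertex and $d$ would be $0$. So for $d\ne0$ all four sets $A_k$ are nonempty.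

Opposite labels never meet, so $\bar A_0\cap\bar A_2=\emptyset=\bar A_1\cap\bar A_3$ and
\[
X=\mathcal K(A_0,A_2),\qquad Y=\mathcal K(A_1,A_3)
\]
are finite. (If an arc of $A_0$ were adjacent to an arc of $A_2$, then $X$ would be infinite.)

\begin{proposition}\label{prop:coloring}
For a coloring of degree $d>0$ and every $a=\cos^2(\ell/2)\in(0,1)$,
\begin{equation}\label{eq:coloring}
aX+(1-a)Y\ \ge\ \frac{d\,h(a)}\pi .
\end{equation}
Equality holds if and only if there is a Blaschke product $b$ of degree $d$ with $A_k=b^{-1}(I_k)$ for $k=0,1,2,3$, the standard arcs being those for this $\ell$. In that case $J_k=b^{-1}(v_k)$ for each $k$.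
\end{proposition}

\begin{remark}
The family of inequalities \eqref{eq:coloring}, $0<a<1$, is equivalent to the single inequality $e^{-\pi X/d}+e^{-\pi Y/d}\le1$, which for four arcs is the identity of Lemma~\ref{lem:ptolemy}. Indeed, with $x=e^{-\pi X/d}$ and $y=e^{-\pi Y/d}$, \eqref{eq:coloring} says that $a\log\frac xa+(1-a)\log\frac y{1-a}\le0$; the left side is at most $\log(x+y)$ by concavity, with equality at $a=x/(x+y)$.
\end{remark}

We now derive from the proposition everything in Theorem~\ref{thm:circle} except the uniqueness of the extremal maps. A point $q\in\mathbb T$ is a \emph{regular value} of $u$ if $u'\ne0$ on $u^{-1}(q)$. Then $u^{-1}(q)$ is finite, and $\deg u$ is the number of its points where $\arg u$ increases minus the number of its points where $\arg u$ decreases. By Sard's theorem in dimension one, which holds for $C^1$ maps, the other points, the critical values, form a null set; it is compact because $u'$ is continuous. This is where the hypothesis $u\in C^1$ is used.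

\begin{lemma}\label{lem:ucoloring}
Let $u\in C^1(\mathbb T,\mathbb T)$ have degree $d>0$, and suppose that the four points $e^{i\theta}v_k$ are regular values of $u$, which is the case for almost every $(\ell,\theta)$. Then the sets $A_k=u^{-1}(e^{i\theta}I_k)$ form a coloring of degree $d$ with $J_k=u^{-1}(e^{i\theta}v_k)$, $X=X_u(\ell,\theta)$ and $Y=Y_u(\ell,\theta)$.
\end{lemma}

\begin{proof}
For each $\ell$ the set of $\theta$ for which one of the four points is a critical value is null; this gives the claim on almost every $(\ell,\theta)$. Let $J$ be the preimage of the four points. It is finite, and nonempty because a map of nonzero degree is onto. The image of a component of $\mathbb T\setminus J$ is connected and avoids the four points, so it lies in one arc $e^{i\theta}I_k$; give the component the label $k$. If $u(j)=e^{i\theta}v_k$, then $\arg u$ is strictly monotone near $j$, so the labels on the two sides of $j$ are $k$ and $k+1$, and $\varepsilon(j)=+1$ exactly when $\arg u$ increases at $j$. Hence $\sum_{j\in J_k}\varepsilon(j)=d$ for each $k$, and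 the coloring has degree $\frac14\cdot4d=d$.
\end{proof}

By Lemma~\ref{lem:ucoloring} and Proposition~\ref{prop:coloring}, the bracket in \eqref{eq:deficit} is nonnegative almost everywhere, so $\Psi(u)\ge\pi d$. If $u$ is a Blaschke product of degree $d$, then by (B2) all points are regular values, and $A_k=b^{-1}(I_k)$ with $b=e^{-i\theta}u$. So the bracket vanishes identically and $\Psi(u)=\pi d$.

\section{The inequality for colorings}\label{sec:coloring}

In this section we fix a coloring of degree $d>0$ and a number $a=\cos^2(\ell/2)$, and we prove Proposition~\ref{prop:coloring}. The letter $C$ denotes constants that depend only on the coloring.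

\subsection{Harmonic measures and an indefinite energy}
The harmonic measure of a Borel set $E\subset\mathbb T$ is the Poisson integral
\[
\omega_E(z)=\frac1{2\pi}\int_E\frac{1-|z|^2}{|e^{it}-z|^2}\,dt,\qquad z\in\mathbb D .
\]
If $E$ is a finite union of arcs, $\omega_E$ is the only bounded harmonic function that tends to $1$ at the interior points of $E$ and to $0$ at the points of $\mathbb T\setminus\bar E$, with finitely many exceptions allowed. Let $\omega_k=\omega_{A_k}$. These four functions are positive and have sum $1$. Put
\[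
P=\omega_0+\omega_2=1-(\omega_1+\omega_3),\qquad Q=\omega_0-\omega_2,\qquad R=\omega_1-\omega_3,\qquad F=Q+iR .
\]
Thus $F=\sum_ki^k\omega_k$ is the harmonic extension of the step function equal to $i^k$ on $A_k$. It is a convex combination of the vertices of $S$ with positive weights:
\begin{equation}\label{eq:gap}
1-|Q|-|R|=2\min(\omega_0,\omega_2)+2\min(\omega_1,\omega_3)>0,
\end{equation}
so $F$ maps $\mathbb D$ into $S^\circ$.

\begin{lemma}\label{lem:boundary}
If $z\in\mathbb D\setminus\{0\}$ and $\operatorname{dist}(z/|z|,E)\ge\eta>0$, then $\omega_E(z)\le8(1-|z|)/\eta^2$. Consequently, on $\mathbb D$,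
\begin{equation}\label{eq:min}
\min(\omega_0,\omega_2)+\min(\omega_1,\omega_3)\le C(1-|z|),
\end{equation}
and $F^{-1}(W)$ is compact for every compact set $W\subset S^\circ$.
\end{lemma}

\begin{proof}
For $e^{it}\in E$ we have $\eta\le|e^{it}-z|+(1-|z|)\le2|e^{it}-z|$, so the Poisson kernel is at most $\frac1{2\pi}\cdot2(1-|z|)\cdot4/\eta^2$ on $E$, and $E$ has length at most $2\pi$. Choose $\eta>0$ with $2\eta\le\operatorname{dist}(A_0,A_2)$ and $2\eta\le\operatorname{dist}(A_1,A_3)$. Then $z/|z|$ is at distance at least $\eta$ from one of $A_0,A_2$ and from one of $A_1,A_3$. This gives \eqref{eq:min}, and $C\ge1$ takes care of $z=0$. By \eqref{eq:gap} and \eqref{eq:min}, $F(z)$ approaches $\partial S$ uniformly as $|z|\to1$, which is the last claim.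
\end{proof}

\begin{lemma}\label{lem:energy}
We have
\[
aX+(1-a)Y=\lim_{r\to1}\frac14\int_{r\mathbb D}\bigl(a|\nabla Q|^2+(1-a)|\nabla R|^2-|\nabla P|^2\bigr).
\]
\end{lemma}

\begin{proof}
Let $f_1,f_2$ be Poisson integrals of bounded real functions with Fourier coefficients $\hat f_{1,n},\hat f_{2,n}$. By Green's formula and Parseval's identity,
\[
\int_{r\mathbb D}\nabla f_1\cdot\nabla f_2=\int_{|z|=r}f_1\,\partial_rf_2\,|dz|=2\pi\sum_n|n|\,r^{2|n|}\hat f_{1,n}\overline{\hat f_{2,n}} .
\]
For the indicator functions of $A_0$ and $A_2$, the sum $\sum_{n\ge1}n\zeta^n=\zeta/(1-\zeta)^2$ gives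
\[
\int_{r\mathbb D}\nabla\omega_0\cdot\nabla\omega_2=\int_{A_0}\int_{A_2}\frac1\pi\operatorname{Re}\frac\zeta{(1-\zeta)^2}\,ds\,dt,\qquad\zeta=r^2e^{i(s-t)} .
\]
At $\zeta=e^{i\alpha}$ we have $\zeta/(1-\zeta)^2=-1/(4\sin^2(\alpha/2))$. Since $\operatorname{dist}(A_0,A_2)>0$, the point $\zeta$ stays away from $1$, so the kernel tends uniformly to $-K(s-t)$. Thus $-\int_{r\mathbb D}\nabla\omega_0\cdot\nabla\omega_2\to X$, and the same argument gives $-\int_{r\mathbb D}\nabla\omega_1\cdot\nabla\omega_3\to Y$. It remains to note that $-4\nabla\omega_0\cdot\nabla\omega_2=|\nabla Q|^2-|\nabla P|^2$ and, because $\nabla(\omega_1+\omega_3)=-\nabla P$, that $-4\nabla\omega_1\cdot\nabla\omega_3=|\nabla R|^2-|\nabla P|^2$.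
\end{proof}

This is the energy of the map $(Q,R,P):\mathbb D\to\mathbb R^3$ for the quadratic form $a\,dQ^2+(1-a)\,dR^2-dP^2$, which has one negative direction. An indefinite energy cannot be compared with an area directly. However, the function that carries the minus sign is harmonic. By Dirichlet's principle, replacing $P$ by another function with the same boundary behavior increases $\int|\nabla P|^2$, and so \emph{decreases} the energy, which is the right direction for a lower bound. We replace $P$ by $\varphi\circ F$ for a function $\varphi$ on the square. The energy then becomes the energy of the planar map $F$ for the form $a\,dQ^2+(1-a)\,dR^2-d\varphi^2$ on $S^\circ$. We need this form to be positive definite, and we want no loss for the standard coloring. The second requirement determines $\varphi$.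

\subsection{The height function $\varphi$ and the metric $g$}\label{ss:height}
We mark with a star the objects $\omega_k^*,P_*,Q_*,R_*,F_*$ attached to the standard coloring. As in Lemma~\ref{lem:ptolemy}, map $\mathbb D$ onto $\mathbb H$ by a M\"obius map that sends $I_0,I_1,I_2$ to intervals $(p_1,p_2),(p_2,p_3),(p_3,p_4)$ and $I_3$ to the remaining arc through $\infty$. Comparing with the sides of the rectangle in Section~\ref{ss:four}, we get
\begin{equation}\label{eq:ratio}
\frac{(p_2-p_1)(p_4-p_3)}{(p_3-p_2)(p_4-p_1)}=\frac{4\sin^2(\ell/2)}{4\cos^2(\ell/2)}=\frac{1-a}a .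
\end{equation}
In $\mathbb H$ the harmonic measure of an interval $(p,p')$ is $\frac1\pi$ times the angle under which it is seen from $z$, namely $\omega_{(p,p')}(z)=\frac1\pi\arg\frac{z-p'}{z-p}$. Since $\operatorname{Im}\bigl((z-p')\overline{(z-p)}\bigr)=(p'-p)\operatorname{Im}z$, and since $\partial_z\operatorname{Im}\Theta=\Theta'/(2i)$ for holomorphic $\Theta$,
\begin{equation}\label{eq:halfplane}
\sin\pi\omega_{(p,p')}=\frac{(p'-p)\operatorname{Im}z}{|z-p||z-p'|},\qquad
\partial_z\omega_{(p,p')}=\frac1{2\pi i}\,\frac{p'-p}{(z-p)(z-p')} .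
\end{equation}
Moreover $\omega_3^*=1-\omega_{(p_1,p_4)}$. In each of the products $\sin\pi\omega_0^*\sin\pi\omega_2^*$ and $\sin\pi\omega_1^*\sin\pi\omega_3^*$ the denominator is $\prod_{j=1}^4|z-p_j|$, so \eqref{eq:ratio} gives
\begin{equation}\label{eq:sines}
a\sin\pi\omega_0^*\sin\pi\omega_2^*=(1-a)\sin\pi\omega_1^*\sin\pi\omega_3^* .
\end{equation}
For any coloring, the formula $\cos(x-y)-\cos(x+y)=2\sin x\sin y$ and the identity $\cos\pi P=-\cos\pi(\omega_1+\omega_3)$ show that
\begin{equation}\label{eq:product}
\begin{aligned}
a\cos\pi Q-(1-a)\cos\pi R-\cos\pi P&=a(\cos\pi Q-\cos\pi P)-(1-a)(\cos\pi R+\cos\pi P)\\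
&=2a\sin\pi\omega_0\sin\pi\omega_2-2(1-a)\sin\pi\omega_1\sin\pi\omega_3 .
\end{aligned}
\end{equation}
So \eqref{eq:sines} expresses $P_*$ as a function of $F_*$: we have $P_*=\varphi\circ F_*$, where
\[
\varphi(Q,R)=\frac1\pi\arccos\bigl(a\cos\pi Q-(1-a)\cos\pi R\bigr)\in[0,1],\qquad Q+iR\in S .
\]
The argument of $\arccos$ equals $1$ only if $\cos\pi Q=1=-\cos\pi R$, and $-1$ only if $\cos\pi Q=-1=-\cos\pi R$; in $S$ this happens only at the vertices. So $\varphi$ is smooth on $S^\circ$. On $\partial S$ we have $\cos\pi R=-\cos\pi Q$, hence $\varphi=|Q|$ for every $a$. This matches the boundary behavior of $P$ for every coloring, since $P-|Q|=2\min(\omega_0,\omega_2)\to0$.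

\begin{lemma}\label{lem:metric}
The form $g=a\,dQ^2+(1-a)\,dR^2-d\varphi^2$ is positive definite at every point of $S^\circ$.
\end{lemma}

\begin{proof}
Write $c_Q=\cos\pi Q$, $s_Q=\sin\pi Q$, $c_R=\cos\pi R$, $s_R=\sin\pi R$ and $\sigma=\sin\pi\varphi>0$. Differentiating $\cos\pi\varphi=ac_Q-(1-a)c_R$ gives $\varphi_Q=as_Q/\sigma$ and $\varphi_R=-(1-a)s_R/\sigma$. By the Cauchy--Schwarz inequality,
\[
(\varphi_Q\xi_1+\varphi_R\xi_2)^2\le\Bigl(\frac{\varphi_Q^2}a+\frac{\varphi_R^2}{1-a}\Bigr)\bigl(a\xi_1^2+(1-a)\xi_2^2\bigr),\qquad
\frac{\varphi_Q^2}a+\frac{\varphi_R^2}{1-a}=\frac{as_Q^2+(1-a)s_R^2}{\sigma^2},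
\]
so it suffices to show that $\sigma^2>as_Q^2+(1-a)s_R^2$. We compute
\[
\sigma^2-as_Q^2-(1-a)s_R^2=\bigl(1-(ac_Q-(1-a)c_R)^2\bigr)-\bigl(1-ac_Q^2-(1-a)c_R^2\bigr)=a(1-a)(c_Q+c_R)^2 ,
\]
and $c_Q+c_R=2\cos\frac{\pi(Q+R)}2\cos\frac{\pi(Q-R)}2>0$ because $|Q\pm R|<1$ on $S^\circ$.
\end{proof}

Let $\rho=\sqrt{\det g}>0$ be the area density of $g$ with respect to Lebesgue measure $dw$ on $S^\circ$. For a smooth map $F:\mathbb D\to S^\circ$ with Jacobian determinant $J_F$, the pullback $F^*g$ is the positive semidefinite form $\xi\mapsto g_{F(z)}(dF_z\xi)$ on $\mathbb R^2$. With $\tilde P=\varphi\circ F$ we have $F^*g=a\,dQ^2+(1-a)\,dR^2-d\tilde P^2$, and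
\begin{equation}\label{eq:trdet}
\operatorname{tr}F^*g=a|\nabla Q|^2+(1-a)|\nabla R|^2-|\nabla\tilde P|^2\ \ge\ 2\sqrt{\det F^*g}=2\rho(F)\,|J_F| .
\end{equation}
This is the inequality between the arithmetic and geometric means of the two eigenvalues. Equality holds at a point exactly when $F^*g$ is a nonnegative multiple of the Euclidean form $|dz|^2$ there.

\subsection{Exchanging $P$ for $\varphi\circ F$}
The boundary values of $P$ jump at $J$, so Dirichlet's principle has to be applied on the discs $r\mathbb D$, and a boundary term must be controlled. A gradient of size $1/\operatorname{dist}(z,J)$ costs a logarithm, while $\tilde P-P$ decays like a power of $1-r$.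

\begin{lemma}\label{lem:exchange}
With $\tilde P=\varphi\circ F$ we have $|\tilde P-P|\le C(1-|z|)^{1/2}$ on $\mathbb D$, and
\begin{equation}\label{eq:exchange}
aX+(1-a)Y=\frac14\int_{\mathbb D}\operatorname{tr}F^*g+\frac14\int_{\mathbb D}|\nabla(\tilde P-P)|^2 .
\end{equation}
\end{lemma}

\begin{proof}
The left side of \eqref{eq:product} is $\cos\pi\tilde P-\cos\pi P$. Since $\sin\pi\omega_0\sin\pi\omega_2\le\pi\min(\omega_0,\omega_2)$ and $\sin\pi\omega_1\sin\pi\omega_3\le\pi\min(\omega_1,\omega_3)$, \eqref{eq:min} gives $|\cos\pi\tilde P-\cos\pi P|\le C(1-|z|)$. For $x,y\in[0,\pi]$ and $\delta=|x-y|/2$ the number $\frac{x+y}2$ lies in $[\delta,\pi-\delta]$, so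
\[
|\cos x-\cos y|=2\sin\tfrac{x+y}2\,\sin\delta\ge2\sin^2\delta\ge\tfrac2{\pi^2}(x-y)^2 .
\]
This proves the first claim.

For an arc $E$ from $\zeta_1$ to $\zeta_2$ we have $\omega_E=\operatorname{Re}\Omega$ with $\Omega(z)=\frac1{2\pi}\int_E\frac{e^{it}+z}{e^{it}-z}\,dt$, and
\[
\Omega'(z)=\frac1\pi\int_E\frac{e^{it}\,dt}{(e^{it}-z)^2}=\frac1{\pi i}\Bigl(\frac1{\zeta_1-z}-\frac1{\zeta_2-z}\Bigr).
\]
Since $|\nabla\omega_E|=|\Omega'|$, we get $|\nabla P|\le C\sum_{j\in J}|z-j|^{-1}$. For $r\ge\frac12$ and $|s|\le\pi$ we have $|re^{is}-1|^2=(1-r)^2+4r\sin^2(s/2)\ge C^{-1}(1-r+|s|)^2$, so $\int_{|z|=r}|\nabla P|\,|dz|\le C\bigl(1+\log\frac1{1-r}\bigr)$. Therefore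
\[
\beta(r):=\int_{|z|=r}(\tilde P-P)\,\partial_rP\,|dz|=O\Bigl((1-r)^{1/2}\bigl(1+\log\tfrac1{1-r}\bigr)\Bigr)\to0\qquad(r\to1).
\]
As $P$ is harmonic, Green's formula gives $\int_{r\mathbb D}\nabla P\cdot\nabla(\tilde P-P)=\beta(r)$, hence
\[
-\int_{r\mathbb D}|\nabla P|^2=-\int_{r\mathbb D}|\nabla\tilde P|^2+\int_{r\mathbb D}|\nabla(\tilde P-P)|^2+2\beta(r).
\]
Insert this into Lemma~\ref{lem:energy}. The integrands $\operatorname{tr}F^*g$ and $|\nabla(\tilde P-P)|^2$ are nonnegative, so monotone convergence gives \eqref{eq:exchange}.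
\end{proof}

\subsection{Area and degree}
We use three standard facts about a smooth map $F$ between open subsets of the plane. By Sard's theorem almost every $w$ is a regular value, meaning that $J_F\ne0$ on $F^{-1}(w)$. The area formula states that $\int\rho(F)|J_F|=\int\rho(w)\,\#F^{-1}(w)\,dw$ for Borel $\rho\ge0$. Finally, if $F$ is smooth near $r\overline{\mathbb D}$ and the loop $s\mapsto F(re^{is})$ avoids $w$ and winds $n$ times about it, then $n=0$ if $w\notin F(r\mathbb D)$, and $n=\sum\operatorname{sign}J_F$ over $F^{-1}(w)\cap r\mathbb D$ if $w$ is a regular value.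

\begin{lemma}\label{lem:degree}
The map $F:\mathbb D\to S^\circ$ is onto, and for every regular value $w\in S^\circ$ the set $F^{-1}(w)$ is finite and $\sum_{z\in F^{-1}(w)}\operatorname{sign}J_F(z)=d$.
\end{lemma}

\begin{proof}
Fix $w\in S^\circ$. By Lemma~\ref{lem:boundary}, $F^{-1}(w)$ is compact, so it lies in $r\mathbb D$ for $r$ near $1$, and it is finite if $w$ is a regular value. Since $d\ne0$, it suffices to show that for $r$ near $1$ the loop $s\mapsto F(re^{is})$ winds $d$ times about $w$.

Choose a point in each component of $\mathbb T\setminus J$. These points cut $\mathbb T$ into closed arcs $\Delta_j$, $j\in J$, where $j$ is the only point of $J$ in $\Delta_j$. Parametrize the polygon $\Gamma$ by $\mathbb T$ so that on $\Delta_j$ it runs linearly along the edge that corresponds to $j$. Let $j\in J_k$; this edge is then $[i^k,i^{k+1}]$. The compact arc $\Delta_j$ is disjoint from $\bar A_{k+2}\cup\bar A_{k+3}$, so by Lemma~\ref{lem:boundary} $\omega_{k+2}$ and $\omega_{k+3}$ are $O(1-r)$ on $r\Delta_j$. There $F=\sum_mi^m\omega_m$ is within $O(1-r)$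 of the point $i^k\omega_k+i^{k+1}(1-\omega_k)$ of the edge. So for $e^{is}\in\Delta_j$ both $F(re^{is})$ and $\Gamma(e^{is})$ lie in an $O(1-r)$-neighborhood of the edge. This neighborhood is convex, and it avoids $w$ for $r$ near $1$. Hence the straight-line homotopy from $F(r\,\cdot)$ to $\Gamma$ avoids $w$, and the winding numbers agree.
\end{proof}

In particular $\#F^{-1}(w)\ge d$ for almost every $w\in S^\circ$. Combining \eqref{eq:exchange}, \eqref{eq:trdet} and the area formula, we obtain the chain
\begin{equation}\label{eq:chain}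
aX+(1-a)Y\ \ge\ \frac14\int_{\mathbb D}\operatorname{tr}F^*g\ \ge\ \frac12\int_{S^\circ}\rho(w)\,\#F^{-1}(w)\,dw\ \ge\ \frac d2\int_{S^\circ}\rho\,dw .
\end{equation}
The last integral depends only on $a$. We evaluate it by showing that the standard coloring has equality throughout.

\subsection{The standard coloring uniformizes $(S^\circ,g)$}

\begin{lemma}\label{lem:standard}
The map $F_*:\mathbb D\to S^\circ$ is an orientation-preserving diffeomorphism, $F_*^*g=\mu\,|dz|^2$ with a positive function $\mu$, and $\frac12\int_{S^\circ}\rho\,dw=h(a)/\pi$.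
\end{lemma}

\begin{proof}
We work in $\mathbb H$ as in Section~\ref{ss:height}; the claims are unchanged by a conformal change of the variable $z$. Recall that $P_*=\varphi\circ F_*$.

\emph{Conformality.} Write $\partial=\partial_z$. By \eqref{eq:halfplane}, with the opposite sign for $\omega_3^*=1-\omega_{(p_1,p_4)}$, and by \eqref{eq:ratio},
\[
a\,\partial\omega_0^*\,\partial\omega_2^*+(1-a)\,\partial\omega_1^*\,\partial\omega_3^*
=\frac{a(p_2-p_1)(p_4-p_3)-(1-a)(p_3-p_2)(p_4-p_1)}{(2\pi i)^2\prod_{j=1}^4(z-p_j)}=0 .
\]
Since $(\partial Q_*)^2=(\partial P_*)^2-4\,\partial\omega_0^*\,\partial\omega_2^*$ and $(\partial R_*)^2=(\partial P_*)^2-4\,\partial\omega_1^*\,\partial\omega_3^*$, it follows that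
\[
a(\partial Q_*)^2+(1-a)(\partial R_*)^2-(\partial P_*)^2=0 .
\]
For a real function $\psi$ we have $d\psi^2=2\operatorname{Re}\bigl((\partial\psi)^2dz^2\bigr)+2|\partial\psi|^2|dz|^2$. So the $dz^2$-part of $F_*^*g=a\,dQ_*^2+(1-a)\,dR_*^2-dP_*^2$ vanishes, and $F_*^*g=\mu|dz|^2$ with $\mu\ge0$.

\emph{The Jacobian does not vanish.} If $J_{F_*}=0$ at a point, then $\mu^2=\det F_*^*g=0$ there, so $dF_*=0$ because $g$ is positive definite. Then $dP_*=d(\varphi\circ F_*)=0$, and $\omega_0^*=\frac12(P_*+Q_*)$ has a critical point, contrary to \eqref{eq:halfplane}. Hence $J_{F_*}\neq0$ and $\mu>0$ everywhere.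

\emph{Injectivity.} The value $F_*(z)$ determines $P_*(z)$, hence $\omega_0^*(z)=\frac12(P_*+Q_*)(z)$ and $\omega_1^*(z)=\frac12(1-P_*+R_*)(z)$. The points of $\mathbb H$ from which $(p_1,p_2)$ is seen under a given angle lie on a circle through $p_1,p_2$, and those from which $(p_2,p_3)$ is seen under a given angle lie on a circle through $p_2,p_3$. These circles are distinct, since no circle contains the three collinear points $p_1,p_2,p_3$. They meet at $p_2$, so they have at most one common point in $\mathbb H$.

\emph{Surjectivity and orientation.} By Lemma~\ref{lem:degree} with $d=1$, every $w\in S^\circ$ is attained, and the sign of $J_{F_*}$ at its unique preimage is $+1$.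

\emph{The area.} For the standard coloring the three inequalities in \eqref{eq:chain} are equalities, because $\tilde P_*=P_*$, $F_*^*g=\mu|dz|^2$ and $\#F_*^{-1}(w)=1$. By \eqref{eq:standardXY}, $\frac12\int_{S^\circ}\rho\,dw=aX_*+(1-a)Y_*=h(a)/\pi$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:coloring}}
The inequality \eqref{eq:coloring} is \eqref{eq:chain} together with Lemma~\ref{lem:standard}.

Suppose that equality holds. All terms of \eqref{eq:chain} are finite and equal, and each of the three equalities gives one piece of information.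
\begin{itemize}
\item[(a)] By \eqref{eq:exchange}, $\tilde P-P$ is constant, and the constant is $0$ by Lemma~\ref{lem:exchange}. So $P=\varphi\circ F$.
\item[(b)] Equality holds in \eqref{eq:trdet} almost everywhere, hence everywhere by continuity. So $F^*g$ is a nonnegative multiple of $|dz|^2$ at every point.
\item[(c)] Since $\rho>0$, we have $\#F^{-1}(w)=d$ for almost every $w$. By Lemma~\ref{lem:degree}, $J_F>0$ at all preimages of almost every $w$. Hence $J_F\ge0$ on $\mathbb D$: if $J_F<0$ at a point, then $J_F<0$ on a neighborhood whose image is open and so has positive measure, a contradiction.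
\end{itemize}
Let $b=F_*^{-1}\circ F:\mathbb D\to\mathbb D$, a smooth map. From $F^*g=b^*(\mu|dz|^2)$ with $\mu>0$ and from (b), the differential of $b$ at each point is $0$ or a similarity. From $J_F=(J_{F_*}\circ b)\,J_b$ and (c), $J_b\ge0$. So the differential is complex linear and $b$ is holomorphic. If $L\subset\mathbb D$ is compact, then $b^{-1}(L)=F^{-1}(F_*(L))$ is compact by Lemma~\ref{lem:boundary}, which means that $|b(z)|\to1$ as $|z|\to1$. By (B3), $b$ is a Blaschke product, and its degree is $d$ by (c) and (B1).

From $F=F_*\circ b$ and (a) we get $P=\varphi\circ F_*\circ b=P_*\circ b$. Each $\omega_k$ is the same affine function of $(P,Q,R)$ as $\omega_k^*$ is of $(P_*,Q_*,R_*)$, so $\omega_k=\omega_k^*\circ b$. Let $\xi\in A_k$. As $z\to\xi$ we have $\omega_k(z)\to1$ and $b(z)\to b(\xi)\in\mathbb T$; if $b(\xi)$ were outside $\bar I_k$, then $\omega_k^*(b(z))$ would tend to $0$. So $b(A_k)\subset\bar I_k$. By (B2) the set $b(A_k)$ is open in $\mathbb T$, hence $b(A_k)\subset I_k$.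

Now let $b$ be any Blaschke product with $b(A_k)\subset I_k$ for all $k$. If $j\in J_k$, then by continuity $b(j)\in\bar I_k\cap\bar I_{k+1}=\{v_k\}$. The eight sets $A_k,J_k$ cover $\mathbb T$ and are mapped into the eight pairwise disjoint sets $I_k,\{v_k\}$. Therefore $A_k=b^{-1}(I_k)$ and $J_k=b^{-1}(v_k)$. This proves the necessity of the condition in the proposition, and also its last sentence.

Conversely, let $b$ be a Blaschke product of degree $d$ with $A_k=b^{-1}(I_k)$. The bounded harmonic function $\omega_k^*\circ b$ tends to $1$ at the points of $A_k$ and to $0$ at the points of the other three sets, so it equals $\omega_k$. Thus $F=F_*\circ b$ and $P=P_*\circ b=\varphi\circ F$; moreover $F^*g=(\mu\circ b)\,|b'|^2|dz|^2$, and $\#F^{-1}(w)=d$ for almost every $w$ by (B1). So all three inequalities in \eqref{eq:chain} are equalities. \qed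

\section{The extremal circle maps}\label{sec:rigidity}

It remains to show that $\Psi(u)=\pi d$ with $d=\deg u>0$ forces $u$ to be a Blaschke product. Proposition~\ref{prop:coloring} provides, for almost every $(\ell,\theta)$, a Blaschke product that has the same fibers as $u$ over four points only, and that may depend on $(\ell,\theta)$. Two lemmas remove this dependence. The first says that two fibers determine a Blaschke product up to an automorphism of the target; the second uses that the four points come in antipodal pairs to show that this automorphism is the identity.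

\begin{lemma}\label{lem:fibers}
Let $b,\hat b$ be Blaschke products of degree $d$ with $b^{-1}(q)=\hat b^{-1}(q)$ and $b^{-1}(\hat q)=\hat b^{-1}(\hat q)$ for two points $q\ne\hat q$ of $\mathbb T$. Then $\hat b=M\circ b$ for an automorphism $M$ of $\mathbb D$ that fixes $q$ and $\hat q$.
\end{lemma}

\begin{proof}
Let $m$ be a M\"obius map of $\mathbb D$ onto $\mathbb H$ with $m(q)=\infty$ and $m(\hat q)=0$. By (B1) and (B2), the rational function $m\circ b$ has exactly $d$ poles on the Riemann sphere, all simple, at the points of $b^{-1}(q)$, and exactly $d$ zeros, all simple, at the points of $b^{-1}(\hat q)$. The same holds for $m\circ\hat b$. The quotient has neither zeros nor poles, so $m\circ\hat b=\tau\,(m\circ b)$ with a constant $\tau$. Both functions are real on $\mathbb T$ and map $\mathbb D$ into $\mathbb H$, so $\tau>0$. Take $M=m^{-1}\circ(\tau m)$.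
\end{proof}

\begin{lemma}\label{lem:diameters}
Let $q_1,q_2,q\in\mathbb T$, no two of them equal or antipodal. Let $M,N$ be automorphisms of $\mathbb D$ such that $M$ fixes $\pm q_1$, $N$ fixes $\pm q_2$, and $N\circ M^{-1}$ fixes $\pm q$. Then $M$ is the identity.
\end{lemma}

\begin{proof}
Every automorphism has the form $\nu T_w$ with $T_w(z)=\frac{z+w}{1+\bar wz}$, $|\nu|=1$, $|w|<1$. Its fixed points solve $\bar wz^2+(1-\nu)z-\nu w=0$. If $\pm\xi\in\mathbb T$ are both solutions, then subtracting the two equations gives $\nu=1$, and then $\bar w\xi^2=w$, that is, $w\in\mathbb R\xi$. So $M=T_{w_1}$, $N=T_{w_2}$ and $N\circ M^{-1}=T_w$ with $w_1\in\mathbb Rq_1$, $w\in\mathbb Rq$. The identity $T_{w_2}=T_w\circ T_{w_1}$ means that the matrices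
\[
\begin{pmatrix}1&w_2\\ \bar w_2&1\end{pmatrix}\qquad\text{and}\qquad
\begin{pmatrix}1&w\\ \bar w&1\end{pmatrix}\begin{pmatrix}1&w_1\\ \bar w_1&1\end{pmatrix}=\begin{pmatrix}1+w\bar w_1&w+w_1\\ \bar w+\bar w_1&1+\bar ww_1\end{pmatrix}
\]
are proportional. So the diagonal entries on the right are equal, and $w\bar w_1$ is real. Since $q\bar q_1$ is not real, $w_1=0$ or $w=0$. If $w_1=0$, then $M$ is the identity. If $w=0$, then $M=N$ fixes the four points $\pm q_1,\pm q_2$, and a M\"obius map with more than two fixed points is the identity.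
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:circle}]
Let $\Psi(u)=\pi d$, $d>0$. Call a pair $(q,q')\in\mathbb T^2$ with $q'\ne\pm q$ \emph{good} if there is a Blaschke product $b_{q,q'}$ of degree $d$ with
\[
u^{-1}(x)=b_{q,q'}^{-1}(x)\qquad\text{for }x\in\{q,-q,q',-q'\}.
\]

\emph{Almost every pair is good.} The bracket in \eqref{eq:deficit} is nonnegative almost everywhere and its weighted integral is $0$. So for almost every $(\ell,\theta)$ Lemma~\ref{lem:ucoloring} applies and equality holds in \eqref{eq:coloring}. Proposition~\ref{prop:coloring} then gives a Blaschke product $b$ of degree $d$ with $u^{-1}(e^{i\theta}v_k)=J_k=b^{-1}(v_k)=(e^{i\theta}b)^{-1}(e^{i\theta}v_k)$. The four points $e^{i\theta}v_k$ are $\pm q,\pm q'$ with $q=e^{i(\theta-\ell/2)}$ and $q'=e^{i(\theta+\ell/2)}$, so $(q,q')$ is good. The map $(\ell,\theta)\mapsto(q,q')$ is linear in the angles and is a bijection onto the pairs with $q'/q=e^{i\ell}$ in the open upper half circle, so almost every such pair is good. Since $(q,q')$ is good if and only if $(q,-q')$ is, almost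 every pair in $\mathbb T^2$ is good.

\emph{One Blaschke product for almost all fibers.} Let $Z\subset\mathbb T^2$ be a Borel null set that contains all pairs that are not good. By Fubini's theorem, the set $E$ of those $\xi\in\mathbb T$ for which $\{q:(\xi,q)\in Z\}$ is null has full measure. Choose $q_1\in E$, and then $q_2\in E$ with $(q_1,q_2)\notin Z$; in particular $q_2\ne\pm q_1$. Put $b=b_{q_1,q_2}$. For almost every $q$ both $(q_1,q)$ and $(q_2,q)$ are good; fix such a $q$. The products $b$ and $b_{q_1,q}$ have the same fibers as $u$ over $\pm q_1$, so Lemma~\ref{lem:fibers} gives $b_{q_1,q}=M\circ b$ with $M$ fixing $\pm q_1$. Using the fibers over $\pm q_2$, we get $b_{q_2,q}=N\circ b$ with $N$ fixing $\pm q_2$. Both $b_{q_1,q}$ and $b_{q_2,q}$ have the same fibers as $u$ over $\pm q$, so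
\[
b^{-1}\bigl(M^{-1}(x)\bigr)=u^{-1}(x)=b^{-1}\bigl(N^{-1}(x)\bigr)\qquad\text{for }x=\pm q .
\]
Fibers of $b$ over distinct points of $\mathbb T$ are nonempty and disjoint, so $M^{-1}(x)=N^{-1}(x)$, that is, $N\circ M^{-1}$ fixes $\pm q$. By Lemma~\ref{lem:diameters}, $M$ is the identity. Hence $u^{-1}(q)=b^{-1}(q)$ for almost every $q\in\mathbb T$.

\emph{Conclusion.} Suppose that the open set $U=\{\xi\in\mathbb T:u(\xi)\ne b(\xi)\}$ is nonempty. By (B2), $b(U)$ contains an open arc, hence a point $q=b(\xi)$, $\xi\in U$, with $u^{-1}(q)=b^{-1}(q)$. Then $\xi\in u^{-1}(q)$, so $u(\xi)=q=b(\xi)$, contradicting $\xi\in U$. Therefore $u=b$ on $\mathbb T$.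
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCJ}
Krzysztof Burdzy, Zhen-Qing Chen and Peter Jones,
\emph{Synchronous couplings of reflected Brownian motions in smooth domains},
arXiv:math/0501486 (2005).

\end{thebibliography}
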